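\title{Counting the Solutions of a System of Substring Equations in Time Near-Linear in the Number of Equations}

\begin{abstract}
A substring equation requires two equally long fragments of an unknown string of length $n$ to be equal. A system of $b$ such equations partitions the $n$ positions into $c$ classes of positions that are forced to carry the same character; it has $|\Sigma|^c$ solutions over the alphabet $\Sigma$, and it has a solution other than a power of a single letter exactly when $c\ge2$. We give a deterministic word RAM algorithm that computes $c$ in $O(b\log^5 n)$ time. In particular, for every constant $0<\varepsilon<1$ the existence of a non-trivial solution can be decided in $O(b^{2-\varepsilon}+n^{1-\varepsilon})$ time, which answers a question of Kociumaka, Nogler and Wellnitz. Every bounded-error algorithm needs $\Omega(b)$ input accesses, so the bound is optimal up to a factor $O(\log^5 n)$. The algorithm generalizes Euclid's algorithm: it halves the lengths of all equations in each of $O(\log n)$ rounds, uses the periodicity lemma to merge equations with small shifts, controls the number of equations by a cycle rank, and moves many equations at once by merging search trees.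
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\Sigma$ be an alphabet with at least two letters. All intervals in this paper are sets of integers, $[i,j)=\{i,i+1,\dots,j-1\}$. For a string $S=S[0]S[1]\cdots S[n-1]$ and $0\le i\le j\le n$ we write $S[i..j)$ for the fragment $S[i]S[i+1]\cdots S[j-1]$. A \emph{substring equation} is a constraint
\[
S[x..x')=S[y..y'),\qquad 0\le x\le x'\le n,\quad 0\le y\le y'\le n,\quad x'-x=y'-y .
\]
Its \emph{length} is $x'-x$ and its \emph{shift} is $|x-y|$. A \emph{system} consists of $n$ and of $b$ quadruples $(x,x',y,y')$, and a \emph{solution} is a string $S\in\Sigma^n$ that satisfies all $b$ equations. The strings $a^n$ with $a\in\Sigma$ solve every system; they are the \emph{trivial} solutions, and all other solutions are \emph{non-trivial}. A solution is \emph{generic} if two of its characters are equal only when the equations force them to be.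

We work on the standard word RAM with words of $\Theta(\log n)$ bits. The input is $n$ together with the $b$ quadruples, each integer occupying $O(1)$ words; no string is part of the input. Thus $O(b)$ words describe up to $bn$ equalities between single characters. An algorithm may be deterministic, or randomized with error probability at most $1/3$ on every input.

A generic solution can be written down explicitly in $O(n+b)$ time, by a result of Gawrychowski, Kociumaka, Radoszewski, Rytter and Wale\'n, and a compressed representation of size $\tilde{O}(b)$ of a generic solution can be constructed in $\tilde{O}(b^2)$ time; here $\tilde O$ suppresses polylogarithmic factors. Kociumaka, Nogler and Wellnitz~\cite{KNW} write that they find it challenging to improve on these two bounds simultaneously even for the simplest decision problem.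

\begin{quote}
\emph{Are there a constant $\varepsilon>0$ and an algorithm that decides in $O(b^{2-\varepsilon}+n^{1-\varepsilon})$ time whether a given system of $b$ substring equations has a non-trivial solution?}
\end{quote}

The form of this bound singles out the range where $b$ is about $\sqrt n$. For a constant $0<\delta<1/2$, if $b\ge n^{1/2+\delta}$ then $n+b\le 2b^{2/(1+2\delta)}$ is polynomially smaller than $b^2$, and if $b\le n^{1/2-\delta}$ then $b^2\le n^{1-2\delta}$ is polynomially smaller than $n$. At $b=\sqrt n$ both $n+b$ and $b^2$ are of order $n$, and the question asks for an algorithm that neither touches all positions nor looks at all pairs of equations.

\subsection{Components}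

If $n\le1$, every string of length $n$ is trivial. If $n\ge2$ and $b=0$, every string is a solution and some string is non-trivial. \emph{From now on $n\ge2$ and $b\ge1$}, and we write $\lg b$ for $\log_2(b+2)$.

Let $G$ be the graph on the vertex set $[0,n)$ with an edge between $x+i$ and $y+i$ for each equation $(x,x',y,y')$ and each $0\le i<x'-x$, and let $c$ be the number of its connected components.

\begin{lemma}\label{lem:components}
\begin{enumerate}
\item[(a)] A string is a solution if and only if it is constant on every component of $G$. There are exactly $|\Sigma|^c$ solutions.
\item[(b)] If a partition of $[0,n)$ has $u$ and $v$ in different classes, then some string that is constant on every class has $S[u]\ne S[v]$. Hence a partition is determined by the set of strings that are constant on its classes.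
\item[(c)] A non-trivial solution exists if and only if $c\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The equations say that $S[u]=S[v]$ for every edge $\{u,v\}$ of $G$, and this holds exactly if $S$ is constant on components. (b) Put one letter on the class of $u$ and a second letter everywhere else; this is the only use of $|\Sigma|\ge2$. (c) If $c=1$, all solutions are constant by (a). If $c\ge2$, apply (b) to two positions in different components.
\end{proof}

So the task is to count the components of a graph that is too large to be written down. For a single equation of length $\ell$ and shift $t>0$, all edges have the form $\{u,u+t\}$, with at most one such edge for each $u$. The smallest vertex of a cycle would need two edges to larger vertices, so $G$ is a forest with $\ell$ edges and $c=n-\ell$. For two equations the problem already contains the computation of greatest common divisors, as Section~\ref{sec:idea} shows. This suggests looking for a Euclidean algorithm for $b$ equations. One would expect such an algorithm to need at least one step per equation, each step rewriting up to $b$ other equations, and hence to take quadratic time. The results below show that the quadratic cost can be avoided.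

\subsection{Results}

\begin{theorem}\label{thm:main}
There is a deterministic algorithm that computes $c$ in $O(b\log^5 n)$ time. For $b<n$ its running time is $O(b\,\lg^2 b\,\log^3 n)$.
\end{theorem}

\begin{corollary}\label{cor:answer}
For every constant $0<\varepsilon<1$, the existence of a non-trivial solution can be decided deterministically in $O(b^{2-\varepsilon}+n^{1-\varepsilon})$ time.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:components}(c) it suffices to compute $c$. If $b\ge n^{(1-\varepsilon)/2}$, then $b^{1-\varepsilon}\ge n^{(1-\varepsilon)^2/2}=\Omega(\log^5n)$, so $b\log^5n=O(b^{2-\varepsilon})$. Otherwise $b\log^5n\le n^{(1-\varepsilon)/2}\log^5n=O(n^{1-\varepsilon})$.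
\end{proof}

The term $n^{1-\varepsilon}$ can even be replaced by a power of $\log n$: either $b^{1-\varepsilon}\ge\log^5n$ and $b\log^5n\le b^{2-\varepsilon}$, or $b<(\log n)^{5/(1-\varepsilon)}$ and $b\log^5n\le(\log n)^{5+5/(1-\varepsilon)}$.

\begin{theorem}\label{thm:lower}
For all $n,b\ge2$, every algorithm that decides the existence of a non-trivial solution with error probability at most $1/3$ makes at least $(b-1)/3$ input accesses in the worst case. Hence, up to a factor $O(\log^5n)$, the complexity of the problem is $\Theta(b)$, even with randomization.
\end{theorem}

\begin{corollary}\label{cor:more}
In $O(b\log^5n)$ deterministic time one can
\begin{enumerate}
\item[(1)] compute the exponent $c$ such that the system has exactly $|\Sigma|^c$ solutions; $c$ is also the number of distinct characters of a generic solution over a sufficiently large alphabet;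
\item[(2)] decide whether a given further substring equation holds in every solution;
\item[(3)] decide whether two given systems of at most $b$ equations over the same $n$ have the same solutions.
\end{enumerate}
\end{corollary}

Section~\ref{sec:idea} works the method out on two equations and lists the difficulties of the general case. Section~\ref{sec:dense} disposes of the case $b\ge n$. For $b<n$, Section~\ref{sec:moves} introduces the objects and the moves of the algorithm, Section~\ref{sec:scale} describes it, Section~\ref{sec:steps} counts its steps and Section~\ref{sec:time} implements them. Theorem~\ref{thm:lower} and Corollary~\ref{cor:more} are proved in Section~\ref{sec:rest}.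

\section{Two periods and Euclid's algorithm}\label{sec:idea}

A string $W$ of length $L$ has \emph{period} $p\ge1$ if $W[i]=W[i+p]$ whenever $0\le i$ and $i+p<L$. We need the periodicity lemma of Fine and Wilf in the following form.

\begin{lemma}\label{lem:FW}
If a string $W$ of length $L\ge p+q$ has periods $p$ and $q$, then it has period $\gcd(p,q)$.
\end{lemma}

\begin{proof}
We use induction on $p+q$. If $p=q$ there is nothing to prove, so let $p>q$. We claim that $p-q$ is a period. Let $0\le i$ and $i+p-q<L$. If $i+p<L$, then $W[i]=W[i+p]=W[i+p-q]$. Otherwise $i\ge L-p\ge q$, and $W[i]=W[i-q]=W[i-q+p]$. Now $W$ has periods $p-q$ and $q$, whose sum is less than $L$ and whose greatest common divisor is $\gcd(p,q)$.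
\end{proof}

Some assumption on $L$ is necessary: $aba$ has periods $2$ and $3$ but not period $1$.

Consider the system $S[0..n-p)=S[p..n)$, $S[0..n-q)=S[q..n)$ with $p+q\le n$, and let $\delta=\gcd(p,q)$. Every edge of $G$ joins two positions that are congruent modulo $\delta$. Conversely, label each position by its component; this string has periods $p$ and $q$, hence period $\delta$. So the components are the residue classes, and $c=\gcd(p,q)$.

\begin{example}\label{ex:euclid}
We compute $c$ for $n=10$, $p=4$, $q=6$ in a way that does not rely on the special form of the system (Figure~\ref{fig:euclid}). The equations are
\[
E:\ S[0..6)=S[4..10),\qquad F:\ S[0..4)=S[6..10).
\]
We want to shorten the string from the right. Of the two fragments that reach the right end, $[4,10)$ is the longer one, and it contains the fragment $[6,10)$ of $F$. In the presence of $E$ we have $S[6..10)=S[2..6)$, so $F$ may be replaced by $S[0..4)=S[2..6)$: we \emph{slide} a fragment of $F$ along $E$. Now position $9$ occurs only in the equality $S[9]=S[5]$. It is a leaf of $G$, and deleting it does not change the number of components. The same then holds for positions $8,7,6$ in turn. We have \emph{truncated} the system to a string of length $6$ with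
\[
E:\ S[0..2)=S[4..6),\qquad F:\ S[0..4)=S[2..6).
\]
The longer fragment at the right end is now $[2,6)$, which belongs to $F$. Sliding the fragment $[4,6)$ of $E$ twice along $F$ takes it to $[2,4)$ and then to $[0,2)$, and $E$ becomes the vacuous equation $S[0..2)=S[0..2)$. Positions $5,4,3,2$ are deleted as leaves, which uses up $F$. Two isolated positions remain, so $c=2$. The pairs of shifts were $(4,6)$, $(4,2)$, $(0,2)$: each round is one division with remainder.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.52cm,y=0.3cm]
\foreach \x in {0,...,9} {\draw (\x,0) rectangle (\x+1,1.6); \node at (\x+0.5,0.8) {\scriptsize \x};}
\draw[very thick] (0.1,2.2)--(5.9,2.2); \draw[very thick] (4.1,2.9)--(9.9,2.9);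
\draw[very thick,dashed] (0.1,-0.6)--(3.9,-0.6); \draw[very thick,dashed] (6.1,-1.3)--(9.9,-1.3);
\node at (-0.7,2.5) {$E$}; \node at (-0.7,-0.9) {$F$};
\draw[->] (10.4,0.8)--(11.6,0.8);
\begin{scope}[shift={(12,0)}]
\foreach \x in {0,...,5} {\draw (\x,0) rectangle (\x+1,1.6); \node at (\x+0.5,0.8) {\scriptsize \x};}
\draw[very thick] (0.1,2.2)--(1.9,2.2); \draw[very thick] (4.1,2.9)--(5.9,2.9);
\draw[very thick,dashed] (0.1,-0.6)--(3.9,-0.6); \draw[very thick,dashed] (2.1,-1.3)--(5.9,-1.3);
\draw[->] (6.4,0.8)--(7.6,0.8);
\end{scope}
\begin{scope}[shift={(20,0)}]
\foreach \x in {0,1} {\draw (\x,0) rectangle (\x+1,1.6); \node at (\x+0.5,0.8) {\scriptsize \x};}
\draw[very thick] (0.1,2.2)--(1.9,2.2); \draw[very thick] (0.1,2.9)--(1.9,2.9);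
\end{scope}
\end{tikzpicture}
\caption{A string of length $10$ with periods $4$ (equation $E$, whose two fragments are the solid bars) and $6$ (equation $F$, dashed bars). Each arrow rewrites the shorter fragment at the right end by means of the other equation and then cuts off the positions that occur in only one equality. Two unconstrained positions remain, and $\gcd(4,6)=2$.}
\label{fig:euclid}
\end{figure}

Sliding and truncating work for any number of equations: take the longest fragment that ends at the right end, slide everything that lies inside it to the left, and cut. Three difficulties stand between this procedure and a near-linear algorithm.

\emph{The number of rounds.} With many equations we need a measure of progress. We fix a scale $w$, a power of two, assume that all equations have length at most $2w$, and aim only at reducing all lengths to at most $w$. We first cut the string into overlapping pieces of length at most $4w$. On such a piece a fragment can move to the left by $w/2$ or more only a bounded number of times, which pays for the rounds driven by large shifts. Two equations of length more than $w$ with shifts below $w/2$ that both reach the right end can be merged by Lemma~\ref{lem:FW}, which pays for the rounds driven by small shifts.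

\emph{The number of equations.} Cutting a string into overlapping pieces creates new equations, which say that the overlaps agree. The number of equations is therefore not monotone. The cycle rank of the graph formed by pieces and equations is monotone, and it bounds the number of equations once all pieces that meet at most two fragments have been eliminated.

\emph{The cost of a round.} One round may slide a constant fraction of all fragments, each of them many times. We keep the fragments of a piece in a search tree, move them in bulk, and pay for merging trees by a potential function.

\section{The case of many equations}\label{sec:dense}

The main algorithm uses memory and comparisons that depend on $b$, and its analysis needs $\lg b=O(\log n)$. When $b\ge n$ we can instead afford to touch all positions, and a simple method suffices. Recall that a union--find structure maintains a partition of a finite set under the operations ``merge the classes of $u$ and $v$'' and ``return the representative of the class of $u$''; with union by size each operation on a set of $N$ elements takes $O(\log N)$ time.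

\begin{proposition}\label{prop:dense}
If $b\ge n$, then $c$ can be computed deterministically in $O(b\log^2n)$ time.
\end{proposition}

\begin{proof}
For each level $k=0,1,\dots,\lfloor\log_2n\rfloor$ keep a union--find structure on $\{0,\dots,n-2^k\}$. Positions $u,v$ in one class at level $k$ stand for the constraint $S[u..u+2^k)=S[v..v+2^k)$. Equality of fragments is an equivalence relation, so merging the classes of $u$ and $v$ imposes exactly this one additional constraint.

Read the equations one by one and skip those of length $0$. For an equation $(x,x',y,y')$ of length $\ell$ with $2^k\le\ell<2^{k+1}$, the intervals $[x,x+2^k)$ and $[x'-2^k,x')$ cover $[x,x')$, so the equation is equivalent to two constraints at level $k$: merge $x$ with $y$, and $x'-2^k$ with $y'-2^k$. Then, for $k=\lfloor\log_2n\rfloor,\dots,1$, translate level $k$ into level $k-1$. The constraints of level $k$ are equivalent to the constraints $S[u..u+2^k)=S[r..r+2^k)$, where $u$ ranges over all elements and $r$ is the representative of $u$, and each of these is equivalent to its two halves. So at level $k-1$ we merge $u$ with $r$, and $u+2^{k-1}$ with $r+2^{k-1}$, and we discard level $k$.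

In the end a string is a solution if and only if it is constant on the classes of level $0$. By Lemma~\ref{lem:components}(a) and (b) these classes are the components of $G$, and we count them. There are $O(b+n\log n)$ operations of cost $O(\log n)$ each, and $b\ge n$ gives the total $O(b\log^2n)$.
\end{proof}

\emph{In Sections~\ref{sec:moves}--\ref{sec:time} we assume $1\le b<n$.} Then $\lg b=O(\log n)$, and every index or pointer into a structure of size polynomial in $b$ fits in $O(1)$ words.

\section{Band systems and safe moves}\label{sec:moves}

Since we are going to cut the string into pieces, we need systems of equations among several unknown strings. Only the positions matter, so we describe such systems geometrically.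

A \emph{band system} consists of finitely many \emph{segments} and \emph{bands}. A segment $Z$ has an integer length $|Z|\ge0$ and the \emph{points} $(Z,u)$, $u\in[0,|Z|)$; we write $u$ for $(Z,u)$ when $Z$ is understood. A band $e$ has a length $\ell_e\ge1$ and two \emph{bases}, each the \emph{partner} of the other. A base is an interval $[s,s+\ell_e)\subseteq[0,|Z|)$ on some segment $Z$, with \emph{start} $s$ and \emph{end} $s+\ell_e$. The \emph{degree} of a segment is the number of bases on it. A band is a \emph{loop} if its two bases lie on the same segment; the \emph{shift} of a loop is the difference $t\ge0$ of the two starts, and the loop is \emph{trivial} if $t=0$. For $t>0$ we speak of the \emph{left} and the \emph{right} base.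

Two multigraphs (with parallel edges and self-loops allowed) are attached to a band system.
\begin{itemize}
\item The \emph{point graph} has the points as vertices. A band $e$ with bases starting at $(Z_1,s_1)$ and $(Z_2,s_2)$ contributes the edges between $(Z_1,s_1+i)$ and $(Z_2,s_2+i)$, $0\le i<\ell_e$. Let $\gamma$ be the number of components of the point graph.
\item The \emph{segment graph} has the segments as vertices and one edge per band, joining the segments that carry its bases. If it has $m$ edges, $p$ vertices and $\kappa$ components, its \emph{cycle rank} is $R=m-p+\kappa$.
\end{itemize}
The cycle rank is the number of edges outside a spanning forest. Deleting an edge lowers $m$ by one and raises $\kappa$ by at most one, so it never increases $R$.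

The \emph{initial system} has one segment of length $n$ and one band for each equation of positive length and positive shift. Its point graph is $G$ without self-loops, so $\gamma=c$, and $R=m-1+1\le b$. The algorithm modifies the band system and keeps a counter $C$, initially $0$, for components that have been removed from it. A modification is \emph{safe} if it leaves $C+\gamma$ unchanged and does not increase $R$. After any sequence of safe modifications,
\begin{equation}\label{eq:inv}
C+\gamma=c\qquad\text{and}\qquad R\le b .
\end{equation}
We use six moves and verify that each of them is safe. The first three occurred in Example~\ref{ex:euclid}.

\paragraph{Discard.} \emph{Delete a trivial loop.} The point graph loses only self-loops, and the segment graph loses an edge.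

\paragraph{Slide.} \emph{Let $f\ne E$ be bands such that a base of $f$ is contained in a base $\beta$ of $E$. Replace this base of $f$ by its image under the translation $\varphi$ that maps $\beta$ onto its partner.} Each edge $u\,v$ of $f$, with $u$ in the moved base, becomes $\varphi(u)\,v$. The edge $u\,\varphi(u)$ of $E$ is present before and after the move, so $u,v,\varphi(u)$ lie in one component both before and after, and the components of the point graph do not change. The same argument applies in the segment graph, where one end of $f$ moves along the edge $E$; so $m,p,\kappa$ are unchanged. The condition $f\ne E$ is what keeps the edges $u\,\varphi(u)$ in place: sliding $\beta$ itself along $E$ would make $E$ trivial.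

\paragraph{Truncate.} \emph{Let $E$ have a base $[y,M)$ on $Z$ with $M=|Z|$; if $E$ is a loop, assume that its other base starts at $x<y$ and put $t=y-x$. Let $y\le M'<M$, and assume that every base on $Z$ that does not belong to $E$ ends at or before $M'$. Set $|Z|:=M'$ and $\ell_E:=M'-y$, keeping both starts, and delete $E$ if the new length is $0$.} We perform the move in unit steps, removing the points $u=M-1,M-2,\dots,M'$ of $Z$ one at a time, each with the last edge of $E$. When $u$ is the last point of $Z$, the length of $E$ is $u+1-y$. Bases of other bands do not contain $u$ because $u\ge M'$, and the other base of $E$, if it lies on $Z$, ends at $u+1-t\le u$ and does not contain $u$ either. So $u$ has exactly one edge, and it leads to another point. Removing a leaf preserves $\gamma$. The segment graph is unchanged or loses the edge $E$.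

\paragraph{Cut.} \emph{Let $0\le a<a'\le|Z|$, and assume that every base on $Z$ is contained in $[0,a')$ or in $[a,|Z|)$. Replace $Z$ by a copy $Z_1$ of $[0,a')$ and a copy $Z_2$ of $[a,|Z|)$ (whose points are renumbered from $0$), assign every base of $Z$ to a copy that contains it, and add a band of length $a'-a$, called a \emph{link}, between the two copies of $[a,a')$.} Contracting the edges of the link in the new point graph gives back the old point graph, and contraction of edges preserves the number of components. In the segment graph $m$ and $p$ grow by one, and $\kappa$ is unchanged because contracting the link gives back the old graph. So $\gamma$ and $R$ are unchanged. This move is the reason for measuring $R$ instead of $m$.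

\medskip
For the next move, the \emph{hull} of a loop with shift $t>0$ is the interval from the start of its left base to the end of its right base. It has $\ell+t$ points, where $\ell$ is the length of the loop, and the edges of the loop are exactly the pairs $u,u+t$ with both points in the hull. The loop says that its hull has period $t$.

\paragraph{Fuse.} \emph{Let $F_1\neq F_2$ be loops on $Z$ with shifts $t_1,t_2>0$ and hulls $P_1\supseteq P_2$, where $P_1=[x,z)$ and $|P_2|\ge t_1+t_2$. Put $\delta=\gcd(t_1,t_2)$. Delete $F_2$, and give $F_1$ the bases $[x,z-\delta)$ and $[x+\delta,z)$.} All edges concerned lie inside $P_1$. The new band has hull $P_1$ and shift $\delta$, so it connects two points of $P_1$ exactly if they are congruent modulo $\delta$. We show that the two old bands together do the same. Their edges preserve residues modulo $\delta$. For the converse, call two points of $P_1$ equivalent if they are connected by edges of $F_1$ and $F_2$, and label the points of $P_2$ by their classes. The resulting string has period $t_2$, and it has period $t_1$ because $P_2\subseteq P_1$. By Lemma~\ref{lem:FW}, which needs $|P_2|\ge t_1+t_2$, points of $P_2$ that are congruent modulo $\delta$ are equivalent. Now let $u,v\in P_1$ be congruent modulo $\delta$. As $P_2$ contains $t_1$ consecutive points, there are $u',v'\in P_2$ congruent to $u$ and $v$ modulo $t_1$,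 and edges of $F_1$ connect $u$ with $u'$ and $v$ with $v'$. Since $\delta$ divides $t_1$, the points $u'$ and $v'$ are congruent modulo $\delta$, so $u,u',v',v$ are all equivalent. Thus $\gamma$ is unchanged, and the segment graph loses one edge. For later use we note that, as $\delta\le t_1$,
\begin{equation}\label{eq:fuse}
\text{the length of $F_1$ does not decrease, and the starts of its bases do not increase.}
\end{equation}

\paragraph{Eliminate.} \emph{Let $Z$ be a segment of degree at most $2$. Delete $Z$ and the bands that have a base on it, and proceed as follows.}
\begin{enumerate}
\item[(a)] \emph{Degree $0$: add $|Z|$ to $C$.} All points of $Z$ were isolated. Both $p$ and $\kappa$ drop by one.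
\item[(b)] \emph{Degree $1$, with a base of $e$: add $|Z|-\ell_e$ to $C$.} The points in the base were leaves attached to another segment, and the remaining $|Z|-\ell_e$ points were isolated. Both $m$ and $p$ drop by one, and $\kappa$ is unchanged.
\item[(c)] \emph{Degree $2$, with both bases of a loop $e$ of shift $t$: add $|Z|-\ell_e$ to $C$ if $t>0$, and $|Z|$ if $t=0$.} No edge leaves $Z$. For $t>0$ the edges form a forest with $\ell_e$ edges, as for a single equation in Section~\ref{sec:intro}; for $t=0$ they are self-loops. Each of $m,p,\kappa$ drops by one, so $R$ drops by one.
\item[(d)] \emph{Degree $2$, with bases $I_e,I_f$ of distinct bands $e,f$: add $|Z|-|I_e\cup I_f|$ to $C$, and if $J=I_e\cap I_f$ is nonempty, add a band of length $|J|$ between the images of $J$ in the partners of $I_e$ and $I_f$.} Both partners lie on segments other than $Z$. Points outside $I_e\cup I_f$ were isolated, and points in exactly one of the two bases were leaves. A point of $J$ had exactly two edges, to points on other segments, and the new band replaces this path of length two by a single edge. In the segment graph, replacing the path $e,f$ through $Z$ by one edge lowers $m$ and $p$ by one and keeps $\kappa$; if $J$ is empty, this edge is deleted in addition.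
\end{enumerate}
An elimination does not increase the degree of any remaining segment, and a band created in (d) is not longer than $e$ or $f$. Eliminations convert the bound on $R$ into a bound on the size of the system.

\begin{lemma}\label{lem:size}
If all segments have degree at least $3$ and $R\le b$, then $m\le3b$ and $p\le2b$.
\end{lemma}

\begin{proof}
The degrees add up to $2m$, so $3p\le2m$. Hence $b\ge m-p+\kappa\ge m-\frac23m=\frac13m$, and $p\le\frac23m\le2b$.
\end{proof}

Degree $3$ is the threshold: a cycle of segments of degree $2$ has $R=1$ and arbitrarily many bands.

\section{Halving the lengths}\label{sec:scale}

Call a band system \emph{$\lambda$-small} if it has at most $2b$ segments, each of length at most $4\lambda$, and at most $3b$ bands, each of length at most $\lambda$. The core of the algorithm is the following procedure.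

\begin{proposition}\label{prop:scale}
Let $w<n$ be a power of two. A $2w$-small band system with $R\le b$ can be transformed by safe moves into a $w$-small band system in $O(b\,\lg^2b\,\log^2n)$ time.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:scale}]
The case $b\ge n$ is Proposition~\ref{prop:dense}. Let $b<n$ and $K=\lceil\log_2n\rceil\ge1$. The initial system is $2^K$-small, since $n\le2^K$. Apply Proposition~\ref{prop:scale} for $w=2^{K-1},2^{K-2},\dots,1$; each such $w$ is less than $n$, and $R\le b$ holds throughout by~\eqref{eq:inv}. The final system is $1$-small, so its point graph has at most $8b$ vertices and $3b$ edges. We build it, compute $\gamma$ by graph search in $O(b)$ time, and output $C+\gamma=c$. The time is $O(K\cdot b\,\lg^2b\,\log^2n)=O(b\,\lg^2b\,\log^3n)$, which is $O(b\log^5n)$ because $b<n$.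
\end{proof}

We now fix $w$ and describe the procedure of Proposition~\ref{prop:scale}. A band, and each of its bases, is \emph{long} if its length exceeds $w$ and \emph{short} otherwise. A loop of shift $t$ is \emph{narrow} if $0<t<w/2$ and \emph{wide} if $t\ge w/2$. The procedure has three phases: make the segments short, remove all long bands, and restore the bound on the size.

\subsection{Phase 1: cutting}

While some segment $Z$ has $|Z|>4w$, apply Cut with $a=2w$ and $a'=4w$. A base with start below $2w$ has length at most $2w$, so it ends before $4w$ and is assigned to $Z_1$; all other bases are assigned to $Z_2$. The link has length $2w$, so the bound on band lengths persists. We have $|Z_1|=4w$ and $|Z_2|=|Z|-2w$, and every segment of the given system has length at most $8w$, so it gives rise to at most two cuts. After Phase~1 there are at most $6b$ segments, each of length at most $4w$, and $m_0\le 3b+4b=7b$ bands.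

\subsection{Phase 2: removing the long bands}

All segments are marked \emph{open}. Repeatedly choose an open segment $Z$ with the smallest number of long bases and \emph{process} it: as long as $Z$ carries a long base, perform a step as described below, and then mark $Z$ \emph{closed}. The phase ends when all segments are closed.

A step is a round of sliding and truncating as in Example~\ref{ex:euclid}, with two additions. First, we want only long bands to drive the process, since work spent on short bands is no progress at the current scale. If no long base reaches the right end of $Z$, we cut off the part beyond the last long base, together with the short bases that reach into it; an overlap of length $w$ is enough to hold each of them. Second, when two narrow loops drive consecutive steps, we fuse them.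

\begin{enumerate}
\item[(S1)] \emph{Detach.} Let $M$ be the largest end of a long base on $Z$; note that $M>w$. If $M<|Z|$, apply Cut with $a=M-w$ and $a'=M$. Bases with start at least $M-w$ go to the new segment $Z'$, the copy of $[M-w,|Z|)$. Bases with start below $M-w$ stay on the copy of $[0,M)$, which we continue to call $Z$; they fit, because the short ones end before $M$ and the long ones end at or before $M$. A long base ends at or before $M$ and therefore starts before $M-w$, so all long bases stay on $Z$. The link has length $w$ and is short. Hence $Z'$ carries no long base, and we mark it closed.
\item[(S2)] \emph{Choose.} Now $|Z|=M$. Among the bases that end at $M$ take one with the smallest start $y$. It is the \emph{acting base}, and its band $E$ is the \emph{acting band}. It is long, because some long base ends at $M$ and the acting base is at least as long. If $E$ is a loop, its other base has the same length and ends at or before $M$, so it starts at some $x\le y$; put $t=y-x$.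
\begin{itemize}
\item If $E$ is a trivial loop, discard it and end the step.
\item If $E$ is a narrow loop, and the preceding step on $Z$ was neutral (see (S4)) and had a narrow loop $F$ as its acting band, fuse $E$ and $F$ and end the step.
\end{itemize}
\item[(S3)] \emph{Clear.} Consider all bases on $Z$ with start at least $y$, except the acting base. They are contained in $[y,M)$, and they do not belong to $E$, since the partner of the acting base lies on another segment or starts at $x<y$. If $E$ is not a loop, slide each of them once along $E$, to the segment that carries the partner. If $E$ is a loop, slide each of them along $E$ until its start is below $y$. Each such slide lowers the start by $t$ and is allowed as long as the start is at least $y$.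
\item[(S4)] \emph{Truncate.} Let $M'$ be the maximum of $y$ and of the ends of all bases on $Z$ that do not belong to $E$. Then $M'<M$: we have $y<M$; a base that started before $y$ does not end at $M$, by the choice of $y$; and a base that was slid and is still on $Z$ ends at or before $M-t$. Apply Truncate. The new length of $E$ is $M'-y$. The step is \emph{neutral} if $M'-y>w$, that is, if $E$ is still long.
\end{enumerate}
All steps that are not neutral are called \emph{reducing}: these are the steps that end in (S2) and those after which $E$ is deleted or short. It remains to see that the fusion in (S2) is legitimate. This follows from a description of the situation after a neutral step, which is also the key to counting steps.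

\begin{lemma}\label{lem:next}
Suppose that a step on $Z$ is neutral, with acting band $E$, acting base starting at $y$, and truncation to length $M'$. Then there is a next step on $Z$. It begins with $|Z|=M'$ and with the long base $[y,M')$ of $E$, it detaches nothing, and its acting base belongs to a band $E^+\ne E$ and starts at some $y^+<y$.
\end{lemma}

\begin{proof}
After the step, $|Z|=M'$ and the base $[y,M')$ of $E$ is long. So there is a next step, the largest end of a long base is $|Z|$, and (S1) does nothing. Since $M'>y$, the definition of $M'$ provides a base on $Z$ that ends at $M'$ and does not belong to $E$. After (S3), all such bases start before $y$. Hence the new acting base starts before $y$, and it is not the base $[y,M')$. It is not the partner of that base either, since the partner lies on another segment or ends at $M'-t<M'$.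
\end{proof}

In the fusion case of (S2), Lemma~\ref{lem:next} says that $F\ne E$, that $F$ is long and that its right base ends at $M$; the shift of $F$ was not changed by the step in which it acted. The hulls of $E$ and $F$ both end at $M$, so one contains the other, and the smaller one has more than $w$ points, while the two shifts add up to less than $w$. So Fuse applies, with the band of the larger hull in the role of $F_1$.

\begin{lemma}\label{lem:phase2}
During Phase~2 the following hold.
\begin{enumerate}
\item[(a)] All segments have length at most $4w$.
\item[(b)] No short band becomes long, no long band is created, and every reducing step lowers the number of long bands.
\item[(c)] Closed segments carry no long base.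
\item[(d)] While $Z$ is processed, no base on $Z$ becomes long or arrives from another segment, the only new bases on $Z$ are short, and the start of a base that stays on $Z$ never increases.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Segments change only by Truncate and Cut, which produce subintervals. (b) New bands are links of length $w$. Lengths change only by Truncate, which decreases them, and by Fuse, which concerns two long bands and deletes one of them. A reducing step deletes a long band or makes it short. (c) A segment carries no long base when it is closed. By (b), it could acquire one only by a slide from another segment. Such a slide goes to the segment that carries the partner of the acting base, which is long; by induction on time this segment is open. (d) In a step on $Z$, slides move bases away from $Z$ or to the left on $Z$; Truncate and (S1) keep the starts on $Z$; Fuse is covered by~\eqref{eq:fuse}; the rest is (b).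
\end{proof}

Section~\ref{sec:steps} shows that Phase~2 terminates. By (c), all bands are short at its end.

\subsection{Phase 3: elimination}

Apply Eliminate as long as some segment has degree at most $2$. Each application removes a segment, so this ends. All bands remain short, all segments have length at most $4w$, and Lemma~\ref{lem:size} together with~\eqref{eq:inv} gives $m\le3b$ and $p\le2b$. The system is $w$-small. All modifications in the three phases were safe moves, so for Proposition~\ref{prop:scale} it remains to bound the running time.

\section{The number of steps}\label{sec:steps}

Reducing steps are easy to count: by Lemma~\ref{lem:phase2}(b) there are at most $m_0\le7b$ of them in Phase~2. A neutral step may shorten $Z$ by a single point and need not make any visible progress. But by Lemma~\ref{lem:next} it leaves a long base, starting at $y$, inside the acting base of the next step, which starts at $y^+<y$. So the \emph{next} step has to deal with this long base, and we classify neutral steps by what the next acting band $E^+$ does to it. A neutral step is of kind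
\begin{itemize}
\item[(N1)] if $E^+$ is not a loop,
\item[(N2)] if $E^+$ is a wide loop,
\item[(N3)] if $E^+$ is a narrow or trivial loop,
\end{itemize}
at the time when $E^+$ is chosen.

\begin{lemma}\label{lem:oneZ}
Let $d_Z$ be the number of long bases on $Z$ when its processing starts, and let $\rho_Z$ be the number of reducing steps on $Z$. Then $Z$ is processed in at most $3(8d_Z+\rho_Z)$ steps.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:phase2}(d), every base that is long and lies on $Z$ at some time during the processing is one of the $d_Z$ initial long bases and has been on $Z$ all the time. Charge a neutral step of kind (N1) or (N2) to its acting base. In both cases $E^+$ is neither trivial nor narrow, so the next step reaches (S3), and there the charged base is slid along $E^+$, since it starts at $y>y^+$.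

After a step of kind (N1) the charged base leaves $Z$ and does not return. So there are at most $d_Z$ such steps.

After a step of kind (N2) the start of the charged base decreases by at least $w/2$. Starts lie in $[0,4w)$ by Lemma~\ref{lem:phase2}(a) and never increase, so a base is charged at most $7$ times, and there are at most $7d_Z$ such steps. This is where Phase~1 is used.

We claim that no three consecutive steps are of kind (N3). Let steps $i$ and $i+1$ be of kind (N3), and let $E_{i+1},E_{i+2}$ be the acting bands of steps $i+1$ and $i+2$. Since step $i$ is of kind (N3), $E_{i+1}$ is a narrow or trivial loop, and it is not trivial because step $i+1$ is neutral. Since step $i+1$ is of kind (N3), $E_{i+2}$ is a narrow or trivial loop. If it is trivial, step $i+2$ discards it. If it is narrow, the condition for fusion in (S2) is met. In both cases step $i+2$ is reducing. This is where Fuse is needed: a slide along a narrow loop may move the charged base by very little, and the charging argument for (N2) gives nothing.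

At most $8d_Z+\rho_Z$ steps are not of kind (N3), and this number is finite because $\rho_Z\le m_0$. By the claim the processing terminates. Its last step is not neutral, by Lemma~\ref{lem:next}, so every maximal run of steps of kind (N3) has length at most two and is followed by a step of another kind. The total is at most $3(8d_Z+\rho_Z)$.
\end{proof}

A long base that leaves $Z$ lands on another open segment and is counted there again. The estimate $d_Z\le 2m_0$ for each of the $6b$ segments would give only a quadratic bound. The choice of a segment with the fewest long bases avoids this.

\begin{lemma}\label{lem:T}
Phase~2 consists of $T=O(b\lg b)$ steps. At any time during Phase~2 there are $O(b\lg b)$ segments and bands.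
\end{lemma}

\begin{proof}
Segments created in (S1) are closed at once, so only the at most $6b$ segments present after Phase~1 are processed, and the number $q$ of open segments decreases by one from each choice to the next. At any time there are at most $2m_0$ long bases. When $q$ segments are open, the chosen one has $d_Z\le2m_0/q$. Therefore
\[
\sum_Zd_Z\le\sum_{q=1}^{6b}\frac{2m_0}{q}\le 14b\,(1+\ln 6b)=O(b\lg b).
\]
Together with $\sum_Z\rho_Z\le m_0$ and Lemma~\ref{lem:oneZ} this gives $T=O(b\lg b)$. A step creates at most one segment and one band.
\end{proof}

\section{Implementation and running time}\label{sec:time}

A step has to slide all bases with start at least $y$, and there may be many. These bases form a suffix of the list of bases of $Z$ sorted by start, and a slide translates all of them by the same amount. So the list should support cutting off a suffix and translating it in one operation. The translated suffix must then be merged into another sorted list, and this is the only expensive part.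

\subsection{Trees of bases}

We use balanced binary search trees, for example red--black trees, that support the following operations in time logarithmic in the size of the trees: insertion, deletion of a given node, \emph{split} of a tree into the keys below a threshold and the keys at or above it, and \emph{join} of two trees when no key of the first exceeds a key of the second. Each operation inspects and relinks only logarithmically many nodes, lying along a bounded number of root paths. A quantity stored at every node that can be computed in constant time from the node and its children can be kept up to date within the same bound, by recomputing it bottom-up at the affected nodes. By Lemma~\ref{lem:T}, the logarithm of the size of any tree below is $O(\lg b)$.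

During Phase~2 each segment stores its length and a tree with one node per base, with the start as the key and ties in arbitrary order. The root points back to the segment. A node stores pointers to its parent, its children and the node of the partner base, the length of the base, and
\begin{itemize}
\item a \emph{pending shift}, which applies to the node and all its descendants;
\item the start of the base, and the largest end of a base and the largest end of a long base in its subtree, all three relative to the sum of the pending shifts of the node and its ancestors;
\item the number of long bases in its subtree.
\end{itemize}
The stored maxima of a node are computed from its own start and length and from the stored maxima and pending shifts of its children. Before an operation inspects or relinks a node, the pending shift of the node is \emph{pushed}: it is added to the three relative values of the node and to the pending shifts of the children, and is reset to $0$. Operations work from the root downward, so they see true values; for an operation on a given node, we first push along the path from the root. A whole tree is translated in constant time by changing the pending shift of its root. Moreover, each of the following takes $O(\lg b)$ time.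
\begin{itemize}
\item The segment and the start of a given base: climb to the root and add up the pending shifts.
\item A base of smallest start among those with the largest end $M$: descend from the root, going left if the left subtree has largest end $M$, stopping if otherwise the node itself ends at $M$, and going right in the remaining case.
\item Changing the length of a band: update its two nodes and recompute the stored values along both root paths.
\end{itemize}
The open segments are kept in a binary heap ordered by the number of long bases, which is stored at the root of the tree. A step on $Z$ changes this number only for $Z$ and for the segment that carries the partner of the acting base, so the heap costs $O(\lg b)$ per step.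

\subsection{One step}

In (S1), $M$ is read at the root, and a detachment is a split at $M-w$, a translation by $-(M-w)$ and the insertion of the two bases of the link. In (S2) we find the acting base and locate its partner; we remember the acting band of the preceding step and whether that step was neutral. Discard is two deletions. Fuse is a computation of a greatest common divisor in $O(\log n)$ time, four deletions and two insertions. For (S3) and (S4) we first delete from the tree of $Z$ the one or two nodes of $E$. After the slides, $M'$ is the maximum of $y$ and the largest end stored at the root. If $E$ survives, we reinsert its nodes with the new length; if $E$ is not a loop, its node on the other segment is updated in place or deleted.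

If $E$ is not a loop, the slides are performed by splitting off the starts at or above $y$, translating this tree, and merging it into the tree of the other segment.

If $E$ is a loop with shift $t>0$, different bases need different numbers of slides, up to $(M-x)/t$. We compute the remainders of all starts simultaneously by binary long division. Let $J=\lfloor\log_2((M-x)/t)\rfloor$, found by doubling; $J\ge0$ because $M>y=x+t$, and $J\le\log_2(4w)$. For $j=J,J-1,\dots,0$, split off the starts at or above $x+2^jt$, translate them by $-2^jt$, and merge them with the rest. Before iteration $j$ all starts are below $x+2^{j+1}t$: this holds for $j=J$ because $x+2^{J+1}t>M$, and iteration $j$ leaves all starts below $x+2^jt$. At the end all starts are below $x+t=y$. Moving a base from $s\ge x+2^jt$ to $s-2^jt$ amounts to $2^j$ slides from the starts $s,s-t,\dots,s-(2^j-1)t$, all of which are at least $x+t=y$. So each base is slid only while its start is at least $y$, and until its start is below $y$, as (S3) prescribes.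

Altogether a step consists of at most four insertions, $O(\log n)$ merges, $O(\lg b)$ further time per merge, and $O(\lg b+\log n)$ time for the rest.

\subsection{Merging}

Merging with an empty tree takes constant time. To merge nonempty trees $A$ and $B$, we alternately split off from $A$ the keys that are at most the current minimum of $B$, and from $B$ the keys that are strictly smaller than the current minimum of $A$; when one tree is exhausted, the remainder of the other is the last block. After a split of $A$ we have $\min A>\min B$, and after a split of $B$ we have $\min A\le\min B$, so only the first block can be empty, and we ignore it in that case. We obtain nonempty blocks $X_1,\dots,X_k$, $k\ge2$, alternately from the two trees and in sorted order, and we join them. The cost is $O(k\lg b)$. By construction,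
\begin{equation}\label{eq:tie}
\text{if a block of $B$ is followed by a block of $A$, its keys are strictly smaller.}
\end{equation}

A single merge may have many blocks. But fine interleaving brings neighboring keys closer together, and integer keys cannot get closer indefinitely. For the keys $s_1\le\dots\le s_r$ of a tree, call the numbers $s_{i+1}-s_i$ its \emph{gaps}, and let
\[
\Phi=\sum_g\log_2(1+g)\ \ge0,
\]
where $g$ ranges over the gaps of all trees in memory, including those that have been split off temporarily. For instance, merging $\{0,2,4,\dots\}$ with $\{1,3,5,\dots\}$ replaces gaps $2$ by about as many gaps $1$, and $\Phi$ drops by about $\log_23-1>\frac12$ per block. The keys of any tree are, up to a common translation, starts on one segment, so every gap satisfies $1+g\le4w\le 4n$ and contributes at most $H=\log_2(4n)$.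

\begin{lemma}\label{lem:merge}
A merge with $k\ge2$ blocks decreases $\Phi$ by at least $(k-2)/2-H$.
\end{lemma}

\begin{proof}
Gaps inside blocks are the same before and after the merge. The new gaps are $c_j=\min X_{j+1}-\max X_j$ for $1\le j\le k-1$. The gaps that disappear are $o_j=\min X_{j+2}-\max X_j$ for $1\le j\le k-2$, since $X_j$ and $X_{j+2}$ are consecutive blocks of the same tree. For $k=2$ one gap appears and none disappears, so $\Phi$ grows by at most $H$. Let $k\ge3$ and fix $j$. We have
\[
o_j=c_j+(\max X_{j+1}-\min X_{j+1})+c_{j+1}\ge c_j+c_{j+1}.
\]
One of $X_j,X_{j+1}$ is a block of $B$ followed by a block of $A$, so by~\eqref{eq:tie} at least one of the integers $c_j,c_{j+1}$ is positive. With $u=1+c_j$ and $v=1+c_{j+1}$ we get $1+o_j\ge u+v-1$ and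
\[
(u+v-1)^2-2uv=u^2+v^2-2u-2v+1=(u-1)^2+(v-1)^2-1\ge0 .
\]
Hence $1+o_j\ge\sqrt{2uv}$, that is,
\[
\log_2(1+o_j)\ge\tfrac12\log_2(1+c_j)+\tfrac12\log_2(1+c_{j+1})+\tfrac12 .
\]
In the sum over $j=1,\dots,k-2$ each of $c_2,\dots,c_{k-2}$ occurs twice, and $c_1$ and $c_{k-1}$ occur once. Thus
\[
\sum_{j=1}^{k-2}\log_2(1+o_j)-\sum_{j=1}^{k-1}\log_2(1+c_j)\ \ge\ \frac{k-2}2-\frac12\log_2(1+c_1)-\frac12\log_2(1+c_{k-1})\ \ge\ \frac{k-2}2-H. \qedhere
\]
\end{proof}

The rule for ties matters: if equal keys were allowed to alternate between the two trees, a merge of two trees with all keys equal could have many blocks while $\Phi$ stays $0$.

\subsection{Total time of the three phases}

\begin{proof}[Proof of Proposition~\ref{prop:scale}]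
Correctness was shown in Section~\ref{sec:scale}, given termination (Lemma~\ref{lem:T}). We bound the time.

\emph{Phase 1.} The system is given by the list of bases of each segment. Each of the at most two cuts of a segment scans its list once, so the cuts take $O(b)$ time. The trees and the heap are built in $O(b\lg b)$ time.

\emph{Phase 2.} We track $\Phi$. Initially there are at most $2m_0\le14b$ bases, so $\Phi\le14bH$. A split removes at most one gap. Translations of whole trees and changes of lengths do not affect gaps. A deletion removes a gap or replaces gaps $g_1,g_2$ by $g_1+g_2$, and $1+g_1+g_2\le(1+g_1)(1+g_2)$. So none of these operations increases $\Phi$. An insertion creates at most two gaps and increases $\Phi$ by at most $2H$; there are at most $4T$ insertions. Joins occur only within merges. Let $k_1,\dots,k_\mu$ be the numbers of blocks of the merges of nonempty trees, where $\mu=O(T\log n)$. Since $\Phi\ge0$ at the end, Lemma~\ref{lem:merge} gives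
\[
\sum_{i=1}^\mu\Bigl(\frac{k_i-2}2-H\Bigr)\le14bH+8TH,
\]
hence $\sum_ik_i\le28bH+16TH+(2H+2)\mu=O(b\lg b\,\log^2n)$, because $T=O(b\lg b)$ and $H=O(\log n)$. Each block costs $O(\lg b)$, so all merges cost $O(b\,\lg^2b\,\log^2n)$. The remaining work is $O(T\log n\lg b)$, which is smaller.

\emph{Phase 3.} Traverse all trees, adding up pending shifts, and write the $O(b\lg b)$ bases into doubly linked lists, one per segment, with partner pointers and degrees. Keep a queue of the segments of degree at most $2$. Degrees never increase, so a segment in the queue remains eligible. An elimination takes constant time and changes the lists of at most two other segments, which are added to the queue if their degree has dropped to $2$ or less. The phase costs $O(b\lg b)$.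

Finally, all numbers fit in $O(1)$ words: lengths, starts and ends are at most $8n$, the counter satisfies $C\le c\le n$ by~\eqref{eq:inv}, and a stored shift is a sum of at most $O(T\log n)$ translations of size $O(n)$, which is polynomial in $n$ because $b<n$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{The lower bound and further consequences}\label{sec:rest}

The lower bound hides one decisive equation among $b-1$ vacuous ones.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
In all instances below the first equation is $S[0..n-2)=S[1..n-1)$, which connects the positions $0,\dots,n-2$ and does not involve position $n-1$. In the instance $I_0$ the other $b-1$ equations are $(0,0,0,0)$, so $c=2$ and a non-trivial solution exists. For $1\le j\le b-1$, the instance $I_j$ is obtained from $I_0$ by replacing the $j$-th of these $b-1$ equations by $S[n-2..n-1)=S[n-1..n)$; then $c=1$ and all solutions are trivial.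

Consider an algorithm with error probability at most $1/3$ that makes at most $q$ input accesses in every run. An access reads a word of at most one equation. Choose $j\in\{1,\dots,b-1\}$ uniformly at random, independently of the random bits of the algorithm. The run on $I_0$ touches at most $q$ of the $b-1$ vacuous equations, so it touches the $j$-th with probability at most $q/(b-1)$. If it does not, the run on $I_j$ with the same random bits is identical to the run on $I_0$. The run on $I_0$ answers ``yes'' with probability at least $2/3$, so the run on $I_j$ answers ``yes'' with probability at least $2/3-q/(b-1)$. This answer is wrong for every $j$, so the probability is at most $1/3$. Thus $q\ge(b-1)/3$. The second assertion follows from Theorem~\ref{thm:main}.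
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:more}]
For a system $\mathcal A$ write $c(\mathcal A)$ for the number of components of its graph. Adding equations adds edges, so the partition into components becomes coarser or stays the same, and it stays the same exactly if the number of components does not change.

(1) This is Theorem~\ref{thm:main} with Lemma~\ref{lem:components}(a). By Lemma~\ref{lem:components}(a) and (b), $S[u]=S[v]$ is forced exactly if $u$ and $v$ lie in one component. So a generic solution assigns distinct letters to distinct components; it exists if $|\Sigma|\ge c$ and has $c$ distinct characters.

(2) By the same characterization, $S[x..x')=S[y..y')$ holds in all solutions if and only if $x+i$ and $y+i$ lie in one component for every $0\le i<x'-x$, that is, if and only if adding the equation does not change the partition. So we compute $c$ for the system with and without the new equation and compare.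

(3) By Lemma~\ref{lem:components}(a) and (b), $\mathcal A$ and $\mathcal B$ have the same solutions if and only if their partitions coincide. If they do, the partition of $\mathcal A\cup\mathcal B$ is the same again, and $c(\mathcal A)=c(\mathcal B)=c(\mathcal A\cup\mathcal B)$. Conversely, these equalities imply that both partitions equal that of $\mathcal A\cup\mathcal B$. So three applications of Theorem~\ref{thm:main}, to systems of at most $2b$ equations, suffice.
\end{proof}

\begin{thebibliography}{1}

\bibitem{KNW}
Tomasz Kociumaka, Jakob Nogler, and Philip Wellnitz.
\newblock Near-Optimal-Time Quantum Algorithms for Approximate Pattern Matching.
\newblock arXiv:2410.06808, 2024.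

\end{thebibliography}
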